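\title{Hadwiger invariants and equidecomposability under a proper group of translations}

\begin{abstract}
Let $\Gamma$ be a subgroup of $\mathbb{R}^d$. Two polytopes that can be cut into pieces matching under translations by vectors of $\Gamma$ have the same volume and the same Hadwiger invariants with respect to $\Gamma$. We show that for proper subgroups the converse fails in every dimension $d\ge 2$, even for dense $\Gamma$, and that it holds for $d=1$. The planar counterexample consists of the unit square and a parallelogram of area $1$, with a finitely generated dense group of rank $4$; the two are separated by an invariant obtained from the shoelace formula for area by replacing the determinant with another alternating form on $\Gamma$. In the plane we decide the question for every $\Gamma$: area and Hadwiger invariants suffice exactly when the determinant is injective on the quotient of $\Lambda^2\Gamma$ by the products of parallel vectors. This holds for non-dense groups, for groups of rank at most $3$, and for $\mathbb{K}^2$ with $\mathbb{K}$ a subfield of $\mathbb{R}$. The obstruction can have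 order $2$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Cutting and translating}

Throughout, $d\ge1$ and $\Gamma$ is a subgroup of $\mathbb{R}^d$. A \emph{polytope} is a finite union of closed $d$-dimensional simplices with disjoint interiors; it need not be convex or connected. For $d=2$ we say \emph{polygon}. Two polytopes $S,S'$ are \emph{$\Gamma$-equidecomposable} if $S$ can be partitioned into finitely many polytopes with disjoint interiors which, after translation by vectors of $\Gamma$, form such a partition of $S'$.

Volume is preserved by this operation, but it is not the only obstruction. Take $d=1$ and $\Gamma=\mathbb{Z}$. For $0<\theta<1$ the intervals $[0,1]$ and $[\theta,\theta+1]$ are equidecomposable: cut at $\theta$ and move $[0,\theta]$ by $1$. The intervals $[0,\frac12]$ and $[\frac14,\frac34]$ are not. Indeed, count the right endpoints lying in $\mathbb{Z}$ minus the left endpoints lying in $\mathbb{Z}$. A cut creates one endpoint of each kind at the same place, and a translation by an integer preserves the count; the count is $-1$ for the first interval and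 $0$ for the second.

In the plane the same bookkeeping can be done twice. Fix a line and call one of its sides positive. On all $\Gamma$-translates of the line, add the lengths of the edges that have the polygon on the positive side and subtract the lengths of those that have it on the negative side; a cut creates two edges that cancel. One can also count, with signs, the endpoints of these edges that lie in a given orbit. The general definition is as follows.

Let $0\le k\le d-1$. A \emph{$k$-flag} $\Phi$ is a sequence of affine subspaces $V_k\subset V_{k+1}\subset\dots\subset V_d=\mathbb{R}^d$ with $\dim V_j=j$, together with a choice, for each $j=k,\dots,d-1$, of one of the two half-spaces into which $V_j$ divides $V_{j+1}$. The chosen half-space is called positive and the other negative. The translated flag is denoted by $\Phi+\gamma$. The \emph{weight} of a polytope $S$ is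
\begin{equation}\label{eq:weight}
\omega_\Phi(S)=\sum \varepsilon_k\varepsilon_{k+1}\cdots\varepsilon_{d-1}\operatorname{vol}_k(F_k),
\end{equation}
where the sum runs over all sequences $F_k\subset\dots\subset F_{d-1}\subset F_d=S$ in which $F_j$ is a $j$-dimensional face of $S$ contained in $V_j$, and $\varepsilon_j=+1$ or $-1$ according as $F_{j+1}$ adjoins $V_j$ from the positive or the negative side. Here $\operatorname{vol}_k$ is $k$-dimensional volume, a vertex has $\operatorname{vol}_0=1$, and the empty sum is $0$. The weight is additive (Section~\ref{sec:jumps}), so for a polytope that is not convex it is the sum of the weights of its simplices. The \emph{Hadwiger invariant} of rank $k$ associated to $\Phi$ is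
\[
H_\Phi(S,\Gamma)=\sum_{\Psi}\omega_\Psi(S),
\]
where $\Psi$ runs over the distinct flags of the form $\Phi+\gamma$, $\gamma\in\Gamma$. Only finitely many terms are nonzero, because $\omega_\Psi(S)\neq0$ forces the subspaces of $\Psi$ to be spanned by faces of the simplices of $S$. The function $H_\Phi(\cdot,\Gamma)$ is additive, and it is invariant under $\Gamma$ because $\omega_{\Psi+\gamma}(S+\gamma)=\omega_\Psi(S)$. For $\Gamma=\mathbb{R}^d$ these are the classical Hadwiger invariants.

So $\Gamma$-equidecomposable polytopes have equal volume and equal Hadwiger invariants. We say that \emph{the invariants suffice for $\Gamma$} if the converse holds: any two polytopes $S,S'$ with $\operatorname{vol}(S)=\operatorname{vol}(S')$ and $H_\Phi(S,\Gamma)=H_\Phi(S',\Gamma)$ for all $k$-flags $\Phi$, $0\le k\le d-1$, are $\Gamma$-equidecomposable. The following problem is posed by Grepstad and Lev \cite{GL}.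

\begin{quote}
\emph{Do the invariants suffice for every proper subgroup $\Gamma\subsetneq\mathbb{R}^d$?}
\end{quote}

One would guess that they do. The invariants of rank $k$ measure the $k$-dimensional faces modulo $\Gamma$, for each $k<d$, and the volume measures the inside, so every dimension seems to be accounted for. The guess is correct on the line and for many groups in the plane. It is false in general.

\subsection{Results}

For vectors $w_1,\dots,w_d$ put $P(w_1,\dots,w_d)=\{\sum t_iw_i:0\le t_i\le1\}$. Let $\alpha=2^{1/5}$,
\[
e_1=(1,0),\quad e_2=(0,1),\quad a=(\alpha,\alpha^2),\quad b=(\alpha^3,\tfrac32\alpha^4),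
\]
and $\Gamma_*=\mathbb{Z}e_1+\mathbb{Z}e_2+\mathbb{Z}a+\mathbb{Z}b\subsetneq\mathbb{R}^2$.

\begin{theorem}\label{thm:counter}
The parallelograms $S=P(e_1,e_2)=[0,1]^2$ and $S'=P(a,b)$ have area $1$, and $H_\Phi(S,\Gamma_*)=0=H_\Phi(S',\Gamma_*)$ for all flags $\Phi$. They are not $\Gamma_*$-equidecomposable.
\end{theorem}

\begin{theorem}\label{thm:dims}
\begin{enumerate}
\item[(a)] For every $d\ge2$ the invariants do not suffice for the dense proper subgroup $\Gamma_*\times\mathbb{Q}^{d-2}$ of $\mathbb{R}^d$.
\item[(b)] For $d=1$ the invariants suffice for every subgroup $\Gamma\le\mathbb{R}$.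
\end{enumerate}
\end{theorem}

In the plane the answer can be given for each group. Let $\Pi$ be the group of integer-valued functions on $\mathbb{R}^d$ generated by the indicators of $d$-simplices, two functions being identified if they agree almost everywhere. Let $\Pi_\Gamma$ be its group of coinvariants, the quotient of $\Pi$ by the subgroup generated by all $f(\cdot-\gamma)-f$ with $f\in\Pi$, $\gamma\in\Gamma$. The class of $f$ is $[f]$, and $[S]=[1_S]$. Volume and the Hadwiger invariants are homomorphisms on $\Pi_\Gamma$ (Section~\ref{sec:jumps}).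

Recall that the exterior square $\Lambda^2\Gamma$ over $\mathbb{Z}$ is the abelian group generated by symbols $v\wedge w$ that are additive in each variable and satisfy $v\wedge v=0$. For $d=2$ call two vectors \emph{parallel} if they lie in a common one-dimensional linear subspace $U$, that is, if $\det(v,w)=0$, and put
\[
N(\Gamma)=\Lambda^2\Gamma\Big/\sum_U\Lambda^2(\Gamma\cap U),
\]
the quotient of $\Lambda^2\Gamma$ by the subgroup generated by the products $v\wedge w$ of parallel vectors. The map $v\wedge w\mapsto\det(v,w)$ induces a homomorphism $\det:N(\Gamma)\to\mathbb{R}$.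

\begin{theorem}\label{thm:plane}
Let $\Gamma$ be any subgroup of $\mathbb{R}^2$.
\begin{enumerate}
\item[(i)] Polygons $S,S'$ are $\Gamma$-equidecomposable if and only if $[S]=[S']$ in $\Pi_\Gamma$.
\item[(ii)] The map $v\wedge w\mapsto\operatorname{sgn}\det(v,w)\,[P(v,w)]$ induces an isomorphism $\rho$ from $N(\Gamma)$ onto the subgroup of $\Pi_\Gamma$ on which all Hadwiger invariants vanish, and $\operatorname{vol}\circ\rho=\det$.
\item[(iii)] The invariants suffice for $\Gamma$ if and only if $\det:N(\Gamma)\to\mathbb{R}$ is injective.
\end{enumerate}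
\end{theorem}

The \emph{rank} of $\Gamma$ is $\dim_{\mathbb{Q}}\Gamma\otimes\mathbb{Q}$.

\begin{corollary}\label{cor:suffice}
In $\mathbb{R}^2$ the invariants suffice for all non-dense $\Gamma$, for all $\Gamma$ of rank at most $3$, and for $\Gamma=\mathbb{K}^2$ with $\mathbb{K}\subseteq\mathbb{R}$ any subfield. The bound $3$ on the rank is sharp, by Theorem~\ref{thm:counter}.
\end{corollary}

\begin{corollary}\label{cor:torsion}
There are a group $\Gamma\le\mathbb{R}^2$ of rank $4$ and polygons $S,S'$ with equal area and equal Hadwiger invariants, not $\Gamma$-equidecomposable, such that two disjoint copies of $S$ are $\Gamma$-equidecomposable with two disjoint copies of $S'$, the copies being translates by vectors of $\Gamma$. Hence no additive $\Gamma$-invariant with values in a torsion-free group separates $S$ from $S'$.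
\end{corollary}

Sections \ref{sec:jumps}--\ref{sec:counter} prove Theorems~\ref{thm:counter} and \ref{thm:dims}(a) by elementary means; Section~\ref{sec:line} explains, by comparing the line with the plane, where the obstruction comes from. Section~\ref{sec:cancel} passes from equality in $\Pi_\Gamma$ to actual decompositions and gives Theorems~\ref{thm:dims}(b) and \ref{thm:plane}(i). Section~\ref{sec:homology} proves Theorem~\ref{thm:plane}(ii),(iii) with group homology in degrees at most $2$, and Section~\ref{sec:groups} derives the corollaries.

\section{Weights as jumps}\label{sec:jumps}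

\subsection{Additivity, and parallelotopes}

For an affine space $V$ of dimension $j$ let $\Pi(V)$ be the group generated by the indicators of $j$-simplices in $V$, modulo null sets; for a point, $\Pi(V)=\mathbb{Z}$. An element $f\in\Pi(V)$ has bounded support and is constant on each open cell of some finite arrangement of hyperplanes. Let $V'\subset V$ be a hyperplane with a positive side. At a point $x\in V'$ that lies on no other hyperplane of the arrangement, let $Jf(x)$ be the value of $f$ near $x$ on the positive side minus its value near $x$ on the negative side. This \emph{jump} is linear in $f$. If $Q\subset V$ is a convex polytope, then $J1_Q=\varepsilon 1_F$ when $Q$ has a facet $F$ in $V'$, with $\varepsilon=\pm1$ given by the side on which $Q$ lies; otherwise $V'$ cuts through the interior of $Q$ or meets $Q$ in a null set of $V'$, and $J1_Q=0$ almost everywhere. In particular $J$ maps $\Pi(V)$ to $\Pi(V')$.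

A $k$-flag $\Phi$ gives jumps $J_j:\Pi(V_{j+1})\to\Pi(V_j)$, and applying the description of $J1_Q$ to $Q$, then to its facet, and so on, we get
\begin{equation}\label{eq:iterated}
\omega_\Phi(Q)=\int_{V_k}J_kJ_{k+1}\cdots J_{d-1}1_Q\,d\!\operatorname{vol}_k .
\end{equation}
The right side is linear in $1_Q$. So $\omega_\Phi$ is additive and extends to a homomorphism on $\Pi$, and $H_\Phi(\cdot,\Gamma)$ is a homomorphism on $\Pi_\Gamma$.

Parallelotopes with edges in $\Gamma$ are invisible to the Hadwiger invariants, because their opposite facets are $\Gamma$-translates of each other.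

\begin{lemma}\label{lem:parallelotope}
Let $w_1,\dots,w_d\in\Gamma$ be linearly independent and let $Q$ be any translate of $P(w_1,\dots,w_d)$. Then $H_\Phi(Q,\Gamma)=0$ for every $k$-flag $\Phi$, $0\le k\le d-1$.
\end{lemma}

\begin{proof}
By \eqref{eq:weight}, $H_\Phi(Q,\Gamma)$ is a sum over the finite set of pairs consisting of a $\Gamma$-translate $\Psi$ of $\Phi$ and a sequence of faces $F_k\subset\dots\subset F_{d-1}$ of $Q$ contained in the subspaces of $\Psi$. The facet $F_{d-1}$ is carried to the opposite facet by $w=\pm w_i$ for a unique index and sign. Send the pair to $(\Psi+w,(F_j+w)_j)$. The sets $F_j+w$ are faces of the opposite facet, so this is again such a pair. The map is an involution, and it has no fixed point because it changes the facet. It preserves $\operatorname{vol}_k(F_k)$ and $\varepsilon_k,\dots,\varepsilon_{d-2}$, since these depend only on objects that are all translated by $w$. It reverses $\varepsilon_{d-1}$, since $Q$ itself does not move and lies on opposite sides of two opposite facets. The terms cancel in pairs.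
\end{proof}

\subsection{The second jump in the plane}

Let $d=2$. Let $\mathcal{P}$ be the set of points, $\mathcal{L}$ the set of lines, and $\mathcal{I}=\{(x,\ell)\in\mathcal{P}\times\mathcal{L}:x\in\ell\}$ the set of incidences. We write $U_\ell$ for the direction of $\ell$, and $\mathbb{Z}[E]$ for the free abelian group on a set $E$. The group $\Gamma$ acts on $\mathcal{P},\mathcal{L},\mathcal{I}$ by translation and on $\Pi$ by $\gamma f=f(\cdot-\gamma)$. The actions on $\mathcal{P}$ and $\mathcal{I}$ are free; the stabilizer of a line $\ell$ is $\Gamma\cap U_\ell$.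

For $f\in\Pi$ and an oriented line $\ell$, let $j_\ell$ be the jump of $f$ across $\ell$, left value minus right value. It is a compactly supported step function on $\ell$, and it is $0$ for all but finitely many $\ell$. Put
\[
\delta_f(x,\ell)=j_\ell(x^-)-j_\ell(x^+),
\]
where $x^-$ and $x^+$ mean just before and just after $x$. Reversing the orientation changes the sign of $j_\ell$ and exchanges $x^\pm$, so $\delta_f(x,\ell)$ depends only on the incidence $(x,\ell)$. The function $\delta_f$ is finitely supported, and $\delta:\Pi\to\mathbb{Z}[\mathcal{I}]$ is a homomorphism that commutes with translations. By \eqref{eq:iterated},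
\begin{equation}\label{eq:planeweights}
\omega_\Phi(f)=\pm\delta_f(x,\ell)\ \ \text{if } V_0=\{x\},\ V_1=\ell;\qquad
\omega_\Phi(f)=\pm\int_\ell j_\ell\ \ \text{for a $1$-flag with } V_1=\ell .
\end{equation}
The signs depend only on the choices of sides (and, for $1$-flags, on the orientation of $\ell$), and they are the same for all translates of $\Phi$.

For points $p\ne q$ on the line $\ell$ put $s(p,q)=(q,\ell)-(p,\ell)\in\mathbb{Z}[\mathcal{I}]$, and put $s(p,p)=0$. Thus $s(q,p)=-s(p,q)$. If $Q$ is a convex polygon with vertices $p_1,\dots,p_n$ in counterclockwise order, then on the line through $p_i$ and $p_{i+1}$, oriented in this direction, $j_\ell$ is the indicator of the edge. Hence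
\begin{equation}\label{eq:deltapolygon}
\delta_{1_Q}=s(p_1,p_2)+s(p_2,p_3)+\dots+s(p_n,p_1).
\end{equation}
Let $\Delta(p,q,r)\in\Pi$ be the indicator of the triangle $pqr$, with sign $+$ if the order is counterclockwise and $-$ if it is clockwise, and $0$ if the points are collinear. Let $\chi(p;v,w)=\operatorname{sgn}\det(v,w)\,1_{p+P(v,w)}$. Then for all points and vectors
\begin{align}
\delta_{\Delta(p,q,r)}&=s(p,q)+s(q,r)+s(r,p),\label{eq:deltatri}\\
\delta_{\chi(p;v,w)}&=s(p,p+v)+s(p+v,p+v+w)+s(p+v+w,p+w)+s(p+w,p).\label{eq:deltapar}
\end{align}
In the nondegenerate cases this is \eqref{eq:deltapolygon}, read backward for the clockwise order. In the degenerate cases all points lie on one line $\ell$, each $s(x,y)$ equals $(y,\ell)-(x,\ell)$, and the right side telescopes to $0$.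

\begin{lemma}\label{lem:nojump}
Let $f\in\Pi$ and let $\Omega\subseteq\mathbb{R}^2$ be open, convex and unbounded. If $j_\ell=0$ on $\ell\cap\Omega$ for every line $\ell$, then $f=0$ on $\Omega$. Consequently $\delta$ is injective.
\end{lemma}

\begin{proof}
Two open cells of the arrangement that meet $\Omega$ can be joined inside $\Omega$ by a segment avoiding the vertices of the arrangement. Along it $f$ changes only by jumps, which vanish. So $f$ is constant on $\Omega$, and the constant is $0$ because $f$ has bounded support. If $\delta_f=0$, each $j_\ell$ is constant and compactly supported, hence $0$; take $\Omega=\mathbb{R}^2$.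
\end{proof}

\begin{remark}
The two extreme groups show what the invariants of rank $0$ measure. For $\Gamma=\{0\}$ they are the values of $\pm\delta$, so they determine the polygon. For $\Gamma=\mathbb{R}^2$ they vanish identically: by \eqref{eq:planeweights} they add the values of $\delta_f$ over all points of all lines of one direction, and $\sum_{x}\delta_f(x,\ell)=0$ on each line because $j_\ell$ has compact support.
\end{remark}

\section{The line, and what changes in the plane}\label{sec:line}

On the line the whole computation can be done by hand, and it is the model for the plane.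

\begin{proposition}\label{prop:line}
Let $\Gamma\le\mathbb{R}$, and let $f\in\Pi$ have integral $0$ and vanishing Hadwiger invariants. Then $[f]=0$ in $\Pi_\Gamma$.
\end{proposition}

\begin{proof}
Put $\delta_f(x)=f(x^-)-f(x^+)$, and view $\delta_f$ as an element of $\mathbb{Z}[\mathbb{R}]$, with basis elements $(x)$. It determines $f$, since $f$ has bounded support. All flags are $0$-flags, and the invariants are the sums $\pm\sum_{\gamma\in\Gamma}\delta_f(x+\gamma)$. As $\delta_f$ has sum $0$ over each orbit, $\delta_f=\sum_in_i\big((x_i+\gamma_i)-(x_i)\big)$ with $n_i\in\mathbb{Z}$, $\gamma_i\in\Gamma$. Let $I(x,y)$ be $1_{[x,y]}$ for $x\le y$ and $-1_{[y,x]}$ for $x>y$. Then $\delta_{I(x,y)}=(y)-(x)$, so $f=\sum_in_iI(x_i,x_i+\gamma_i)$, and $I(x,y)+I(y,z)=I(x,z)$ always.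

For $\gamma\in\Gamma$ put $c(\gamma)=[I(0,\gamma)]$. From $I(0,x)+I(x,x+\gamma)=I(0,\gamma)+I(\gamma,\gamma+x)$ and $[I(\gamma,\gamma+x)]=[I(0,x)]$ we get $[I(x,x+\gamma)]=c(\gamma)$ for every real $x$. Therefore $c(\gamma+\gamma')=[I(0,\gamma)]+[I(\gamma,\gamma+\gamma')]=c(\gamma)+c(\gamma')$, and
\[
[f]=\sum_in_ic(\gamma_i)=c\Big(\sum_in_i\gamma_i\Big)=c\Big(\int f\Big)=c(0)=0.\qedhere
\]
\end{proof}

The proof has two halves. First, a class with vanishing Hadwiger invariants has the form $c(\gamma)$ with $\gamma\in\Gamma$. Second, the length of $c(\gamma)$ is $\gamma$, so length determines the class. In the plane intervals are replaced by parallelograms with edges in $\Gamma$, and $c$ by a function of two variables.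

\begin{lemma}\label{lem:rho}
Let $\Gamma\le\mathbb{R}^2$. There is a homomorphism $\rho:N(\Gamma)\to\Pi_\Gamma$ with $\rho(v\wedge w)=[\chi(0;v,w)]$. All Hadwiger invariants vanish on its image, and $\operatorname{vol}\circ\rho=\det$.
\end{lemma}

\begin{proof}
For all vectors $v,w,w'$,
\[
\chi(0;v,w)+\chi(w;v,w')-\chi(0;v,w+w')=\Delta(v,\,v+w,\,v+w+w')-\Delta(0,\,w,\,w+w').
\]
Geometrically, two stacked parallelograms become one when a triangle is moved by $v$. To verify the identity in all positions at once, apply the injective map $\delta$. By \eqref{eq:deltapar} the six edges parallel to $v$ cancel on the left, and there remain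
\[
s(v,v+w)+s(v+w,v+w+w')-s(v,v+w+w')+s(w,0)+s(w+w',w)-s(w+w',0),
\]
which is $\delta$ of the right side by \eqref{eq:deltatri}. For $v,w,w'\in\Gamma$ the right side is $0$ in $\Pi_\Gamma$ and $[\chi(w;v,w')]=[\chi(0;v,w')]$, so $[\chi(0;v,w)]$ is additive in $w$. It is antisymmetric and vanishes on parallel pairs by definition. This gives $\rho$. The other two statements hold on generators, by Lemma~\ref{lem:parallelotope} and because $\int\chi(0;v,w)=\det(v,w)$.
\end{proof}

The first half of the argument on the line survives: the image of $\rho$ is the whole subgroup where the Hadwiger invariants vanish. The second half has no reason to survive. The inclusion $\Gamma\to\mathbb{R}$ is replaced by $\det:N(\Gamma)\to\mathbb{R}$, which may have a kernel: two parallelograms may have the same area by an arithmetic accident. To turn this into a counterexample we must show that $\rho$ does not kill the kernel, that is, that no decomposition, however its cuts are placed, produces relations among parallelograms beyond those of $N(\Gamma)$. This requires a new invariant defined on all polygons.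

\section{A shoelace invariant}\label{sec:shoelace}

Let $\Gamma\le\mathbb{R}^2$, let $A$ be an abelian group, and let $B:\Gamma\times\Gamma\to A$ be biadditive and alternating, so $B(x,x)=0$ and $B(y,x)=-B(x,y)$. For a closed path $x_1,\dots,x_n,x_{n+1}=x_1$ in $\Gamma$ put
\[
\Sigma_B(x_1,\dots,x_n)=\sum_{i=1}^nB(x_i,x_{i+1}).
\]
For $B=\det$ this is the shoelace formula for twice the area. Two properties hold for every $B$.
\begin{enumerate}
\item[(S1)] $\Sigma_B$ does not change when all $x_i$ are translated by $\gamma\in\Gamma$. Indeed $B(x+\gamma,y+\gamma)=B(x,y)+B(x,\gamma)-B(y,\gamma)$, and the last two terms telescope.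
\item[(S2)] Replacing a step $x\to y$ by the detour $x\to x+u\to y+u\to y$ adds $2B(u,y-x)$. Indeed $B(x,x+u)+B(x+u,y+u)+B(y+u,y)=B(x,y)+2B(x,u)+2B(u,y)$.
\end{enumerate}

We want to use $\Sigma_B$ as a substitute for area. Consider first a triangle $pqr$ with vertices in $\Gamma$, cut along the segment from $r$ to a point $m\in\Gamma$ of the side $pq$. The two terms from the cut cancel, and
\[
\Sigma_B(p,m,r)+\Sigma_B(m,q,r)-\Sigma_B(p,q,r)=B(p,m)+B(m,q)+B(q,p)=B(m-p,q-p).
\]
So additivity requires exactly that $B$ vanish on parallel pairs, which is to say that $B$ factors through $N(\Gamma)$. We assume this from now on.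

The difficulty is that the pieces of a decomposition have arbitrary vertices. One can replace a point $p$ by a ``coordinate'' $\pi(p)\in\Gamma$ with $\pi(p+\gamma)=\pi(p)+\gamma$, but $\pi$ destroys collinearity, and the defect becomes $B(\pi(m)-\pi(p),\pi(q)-\pi(p))$, which need not vanish. The remedy is a second coordinate $\tau(p,\ell)\in\Gamma$, which depends on the line along which one travels and which keeps the points of $\ell$ on a line parallel to $\ell$. An edge from $p$ to $q$ on $\ell$ is then replaced by the path $\pi(p)\to\tau(p,\ell)\to\tau(q,\ell)\to\pi(q)$; see Figure~\ref{fig:shadow}. If a vertex $m$ is inserted on the edge, the excursion $\tau(m,\ell)\to\pi(m)\to\tau(m,\ell)$ contributes $0$, and the three points $\tau(p,\ell),\tau(m,\ell),\tau(q,\ell)$ are collinear, so nothing changes.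

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[very thick] (0,0)--(3,0)--(1,2)--cycle;
\node[below left] at (0,0) {$p$};
\node[below right] at (3,0) {$q$};
\node[above] at (1,2) {$r$};
\node[below] at (1.5,0) {$\ell$};
\begin{scope}[xshift=6.5cm]
\draw[very thick] (0.6,-0.4)--(2.8,-0.4);
\draw[very thick] (3.2,0.7)--(1.9,2.0);
\draw[very thick] (0.5,2.0)--(-0.2,0.6);
\draw[dashed] (-0.2,0.6)--(0,0.1)--(0.6,-0.4);
\draw[dashed] (2.8,-0.4)--(3.5,0)--(3.2,0.7);
\draw[dashed] (1.9,2.0)--(1.1,2.5)--(0.5,2.0);
\foreach \z in {(0,0.1),(0.6,-0.4),(2.8,-0.4),(3.5,0),(3.2,0.7),(1.9,2.0),(1.1,2.5),(0.5,2.0),(-0.2,0.6)} \fill \z circle (1.5pt);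
\node[left] at (0,0) {$\pi(p)$};
\node[right] at (3.5,0) {$\pi(q)$};
\node[above] at (1.1,2.5) {$\pi(r)$};
\node[below] at (0.6,-0.4) {$\tau(p,\ell)$};
\node[below] at (2.8,-0.4) {$\tau(q,\ell)$};
\end{scope}
\end{tikzpicture}
\caption{A triangle with arbitrary vertices (left) and the closed path in $\Gamma$ attached to it (right, schematic). The three solid steps are parallel to the sides of the triangle; the dashed steps join them to the points $\pi(p),\pi(q),\pi(r)$. The invariant of the triangle is the shoelace sum of $B$ along the nine steps.}
\label{fig:shadow}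
\end{figure}

\begin{proposition}\label{prop:F}
Let $\Gamma\le\mathbb{R}^2$ and let $B:\Gamma\times\Gamma\to A$ be an alternating biadditive map into an abelian group, with $B(x,y)=0$ whenever $x,y\in\Gamma$ are parallel. Then there is a homomorphism $F:\Pi\to A$, invariant under translations by $\Gamma$, with $F(1_Q)=2B(v,w)$ for every translate $Q$ of $P(v,w)$, where $v,w\in\Gamma$ and $\det(v,w)>0$.
\end{proposition}

\begin{proof}
\emph{Coordinates.} Choose a representative in each $\Gamma$-orbit of points and let $\pi(p)\in\Gamma$ be the vector from the representative to $p$; then $\pi(p+\gamma)=\pi(p)+\gamma$. Choose a representative $\ell^0$ in the orbit of each line $\ell$, and $\sigma(\ell)\in\Gamma$ with $\ell=\ell^0+\sigma(\ell)$. Because lines have stabilizers, $\sigma$ is in general not equivariant; this is why incidences are needed. On a set of representatives $(p,\ell)$ of the $\Gamma$-orbits in $\mathcal{I}$ put $\tau(p,\ell)=\sigma(\ell)$, and extend by $\tau(p+\gamma,\ell+\gamma)=\tau(p,\ell)+\gamma$, which is possible because the action on $\mathcal{I}$ is free. Then $\ell=\ell^0+\tau(p,\ell)$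 for all incidences, so $\tau(p,\ell)-\sigma(\ell)$ stabilizes $\ell^0$:
\begin{equation}\label{eq:tausigma}
\tau(p,\ell)-\sigma(\ell)\in\Gamma\cap U_\ell .
\end{equation}

\emph{Definition.} Put $g(p,\ell)=B\big(\sigma(\ell)-\pi(p),\tau(p,\ell)\big)$ and
\[
F(f)=\sum_{(p,\ell)\in\mathcal{I}}\delta_f(p,\ell)\,g(p,\ell).
\]
This is a homomorphism because $\delta$ is. We claim that for $p,q\in\ell$, with $t=\tau(p,\ell)$, $t'=\tau(q,\ell)$, $\sigma=\sigma(\ell)$,
\begin{equation}\label{eq:edge}
g(q,\ell)-g(p,\ell)=B(\pi(p),t)+B(t,t')+B(t',\pi(q)).
\end{equation}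
By \eqref{eq:tausigma} the vectors $t-\sigma$ and $t'-\sigma$ are parallel, so $B(t-\sigma,t'-\sigma)=0$, which expands to $B(t,t')=B(\sigma,t')-B(\sigma,t)$. This is the only use of the hypothesis on parallel vectors. Now $g(q,\ell)-g(p,\ell)=B(\sigma,t')-B(\pi(q),t')-B(\sigma,t)+B(\pi(p),t)$, and \eqref{eq:edge} follows. By \eqref{eq:deltapolygon} and \eqref{eq:edge}, if $Q$ is a convex polygon with counterclockwise vertices $p_1,\dots,p_n$ and $\ell_i$ is the line through $p_i,p_{i+1}$, then
\begin{equation}\label{eq:Fpath}
F(1_Q)=\Sigma_B\big(\pi(p_1),\tau(p_1,\ell_1),\tau(p_2,\ell_1),\ \pi(p_2),\tau(p_2,\ell_2),\tau(p_3,\ell_2),\ \dots\big).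
\end{equation}

\emph{Invariance.} Translating $Q$ by $\gamma\in\Gamma$ translates every point of the path in \eqref{eq:Fpath} by $\gamma$, so $F(1_{Q+\gamma})=F(1_Q)$ by (S1). Triangles generate $\Pi$, so $F$ is invariant.

\emph{Parallelograms.} Let $Q$ have vertices $p,\ p+v,\ p+v+w,\ p+w$, which is the counterclockwise order. Let $\ell=p+\mathbb{R}v$, $\ell'=p+\mathbb{R}w$, $x=\pi(p)$, $u=\tau(p,\ell)-x$ and $u'=\tau(p,\ell')-x$. The $\pi$-coordinates of the vertices are $x,\ x+v,\ x+v+w,\ x+w$. The four incidences of a vertex with an edge parallel to $v$ are the translates of $(p,\ell)$ by $0,v,v+w,w$, because $\ell+v=\ell$; at each of them $\tau-\pi=u$. In the same way $\tau-\pi=u'$ at the four translates of $(p,\ell')$. So the path in \eqref{eq:Fpath} is obtained from $x,\ x+v,\ x+v+w,\ x+w$ by four detours, which by (S2) add $2B(u,v)+2B(u',w)+2B(u,-v)+2B(u',-w)=0$. By (S1),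
\[
F(1_Q)=\Sigma_B(0,v,v+w,w)=B(v,v+w)+B(v+w,w)=2B(v,w).\qedhere
\]
\end{proof}

\section{The counterexamples}\label{sec:counter}

If $\Gamma$ has a $\mathbb{Z}$-basis $v_1,\dots,v_r$, then the $v_i\wedge v_j$, $i<j$, form a basis of $\Lambda^2\Gamma$, and for $x=\sum x_iv_i$, $y=\sum y_iv_i$ the coordinates of $x\wedge y$ are $p_{ij}=x_iy_j-x_jy_i$. For $r=4$ they satisfy the Pl\"ucker identity
\begin{equation}\label{eq:plucker}
p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}=0;
\end{equation}
the left side is half the Laplace expansion, along the first two rows, of the determinant with rows $x,y,x,y$. The element $v_1\wedge v_2-v_3\wedge v_4$ and its nonzero multiples violate \eqref{eq:plucker}. The group $\Gamma_*$ is designed so that these multiples are the only nonzero elements of $\Lambda^2\Gamma_*$ with determinant $0$.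

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The polynomial $x^5-2$ is irreducible by Eisenstein's criterion, so $1,\alpha,\dots,\alpha^4$ are linearly independent over $\mathbb{Q}$. If $x_1e_1+x_2e_2+x_3a+x_4b=0$ with integers $x_i$, the first coordinate $x_1+x_3\alpha+x_4\alpha^3=0$ gives $x_1=x_3=x_4=0$, and then $x_2=0$. So $(v_1,v_2,v_3,v_4)=(e_1,e_2,a,b)$ is a basis of $\Gamma_*$, which has rank $4$ and is countable, hence proper. The determinants of the basis vectors are
\[
\det(e_1,e_2)=1,\quad\det(a,b)=\tfrac32\alpha^5-\alpha^5=1,\quad\det(e_1,a)=\alpha^2,\quad\det(e_1,b)=\tfrac32\alpha^4,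
\]
$\det(e_2,a)=-\alpha$ and $\det(e_2,b)=-\alpha^3$. Thus $S$ and $S'$ have area $1$, and their Hadwiger invariants vanish by Lemma~\ref{lem:parallelotope}. For $x,y\in\Gamma_*$,
\begin{equation}\label{eq:detstar}
\det(x,y)=(p_{12}+p_{34})-p_{23}\,\alpha+p_{13}\,\alpha^2-p_{24}\,\alpha^3+\tfrac32p_{14}\,\alpha^4 .
\end{equation}
Let $B(x,y)=p_{12}\in\mathbb{Z}$. If $x,y$ are parallel, \eqref{eq:detstar} vanishes, so $p_{13}=p_{14}=p_{23}=p_{24}=0$ and $p_{34}=-p_{12}$. Then \eqref{eq:plucker} reads $-p_{12}^2=0$, so $B(x,y)=0$. Proposition~\ref{prop:F} gives a $\Gamma_*$-invariant homomorphism $F:\Pi\to\mathbb{Z}$ with $F(1_S)=2B(e_1,e_2)=2$ and $F(1_{S'})=2B(a,b)=0$. An equidecomposition would give $F(1_S)=F(1_{S'})$.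
\end{proof}

\begin{remark}\label{rem:Nstar}
The proof shows that parallel vectors of $\Gamma_*$ have $x\wedge y=0$. Hence $N(\Gamma_*)=\Lambda^2\Gamma_*\cong\mathbb{Z}^6$, and by \eqref{eq:detstar} the kernel of $\det$ is $\mathbb{Z}\,(e_1\wedge e_2-a\wedge b)$.
\end{remark}

In higher dimension we multiply by a cube and apply $F$ to two-dimensional slices. A translation moves a slice to another height, so we add $F$ over all heights in one orbit. The finitely many translations of a decomposition have rational vertical parts with a common denominator; this makes the orbit discrete and the sum finite.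

\begin{proof}[Proof of Theorem~\ref{thm:dims}(a)]
Kronecker's theorem says that $\mathbb{Z}^2+\mathbb{Z}(\theta_1,\theta_2)$ is dense in $\mathbb{R}^2$ if $1,\theta_1,\theta_2$ are linearly independent over $\mathbb{Q}$. It applies to $(\alpha,\alpha^2)$, so $\Gamma_*$ is dense, and $\Gamma=\Gamma_*\times\mathbb{Q}^{d-2}$ is dense and countable. For $d=2$ the statement is Theorem~\ref{thm:counter}. Let $d\ge3$, $Q=[0,1]^{d-2}$, $S_d=S\times Q$ and $S'_d=S'\times Q$. These are parallelotopes of volume $1$ with edge vectors in $\Gamma$, so their Hadwiger invariants vanish by Lemma~\ref{lem:parallelotope}.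

Suppose that $S_d=\bigcup T_i$ and $S_d'=\bigcup\big(T_i+(\gamma_i,q_i)\big)$ are partitions, with $\gamma_i\in\Gamma_*$ and $q_i\in\mathbb{Q}^{d-2}$. Subdividing, we may assume that the $T_i$ are simplices. Choose $m\geq1$ with all $q_i\in\Lambda=\frac1m\mathbb{Z}^{d-2}$. For $E\subseteq\mathbb{R}^d$ and $z\in\mathbb{R}^{d-2}$ let $E^z=\{x\in\mathbb{R}^2:(x,z)\in E\}$, and let $\operatorname{pr}$ be the projection to $\mathbb{R}^{d-2}$. If $z\notin\partial(\operatorname{pr}T_i)$, then either $T_i^z$ is empty or $z$ lies in the interior of $\operatorname{pr}T_i$, which is the projection of the interior of $T_i$; in that case $T_i^z$ is a convex polygon with nonempty interior. By Fubini's theorem, for almost every $z$,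
\[
1_{S_d^z}=\sum_i1_{T_i^z},\qquad 1_{(S_d')^z}=\sum_i1_{T_i^{z-q_i}+\gamma_i}\qquad\text{almost everywhere in }\mathbb{R}^2 .
\]
Let $Z$ be the null set of those $z$ that violate one of these identities, lie on some $\partial(\operatorname{pr}T_i)$, or have a coordinate in $\frac1m\mathbb{Z}$. Since $\Lambda$ is countable, $Z+\Lambda$ is null; pick $z_0\notin Z+\Lambda$. With $F$ as in the proof of Theorem~\ref{thm:counter}, and $z$ running over $z_0+\Lambda$,
\[
\sum_zF\big(1_{(S'_d)^z}\big)=\sum_i\sum_zF\big(1_{T_i^{z-q_i}+\gamma_i}\big)=\sum_i\sum_zF\big(1_{T_i^z}\big)=\sum_zF\big(1_{S_d^z}\big),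
\]
and all sums are finite. Exactly $m^{d-2}$ points of $z_0+\Lambda$ lie in $Q$. So the left side is $0$ and the right side is $2m^{d-2}$, a contradiction.
\end{proof}

\section{From classes to decompositions}\label{sec:cancel}

Equality in the group $\Pi_\Gamma$ allows subtraction: it says that $S$ and $S'$ become equidecomposable after the same polytopes are added to both. We must cancel these polytopes.

\subsection{The monoid of multipolytopes}

Let $\Gamma\le\mathbb{R}^d$. A \emph{multipolytope} is a finite, possibly empty, list $X=(X_1,\dots,X_r)$ of polytopes, which may overlap. Put $1_X=\sum1_{X_i}$ and $[X]=[1_X]$, and write $X+Y$ for concatenation. Write $X\sim Y$ if the members of $X$ and of $Y$ can be cut into finitely many polytopes such that the pieces of $X$ correspond bijectively to the pieces of $Y$ under translations in $\Gamma$. For single polytopes this is $\Gamma$-equidecomposability, and $X\sim Y$ implies $[X]=[Y]$.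

Intersections and differences of polytopes are, up to null sets, polytopes or empty, since they are unions of cells of the arrangement of all facet hyperplanes. So two ways of cutting $Y$ have a common refinement, which can be carried over to $X\sim Y$ and to $Z\sim Y$; hence $\sim$ is an equivalence relation. The classes form a commutative monoid $\mathcal{M}$, on which $\operatorname{vol}$ is additive. Write $u\le v$ if $v=u+t$ for some $t\in\mathcal{M}$.

\begin{enumerate}
\item[(M1)] \emph{If $1_X=1_Y$, then $X\sim Y$.} Cut all members along all facet hyperplanes. The number of times a cell occurs in $X$ is the value of $1_X$ on its interior, and the same holds for $Y$.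
\item[(M2)] \emph{If $[X]=[Y]$, then $1_X+\sum_i1_{C_i}=1_Y+\sum_i1_{C_i+\gamma_i}$ for some simplices $C_i$ and $\gamma_i\in\Gamma$, and $X+C\sim Y+C$ for $C=(C_i)_i$.} By definition $1_X-1_Y$ is a sum of terms $\pm(1_{T+\gamma}-1_T)$, and a minus sign is removed by replacing $(T,\gamma)$ with $(T+\gamma,-\gamma)$. By (M1), $X+C\sim Y+(C_i+\gamma_i)_i\sim Y+C$.
\item[(M3)] \emph{If $x+c=y+c$ in $\mathcal{M}$, there are $r_{11},r_{12},r_{21},r_{22}\in\mathcal{M}$ with}
\[
x=r_{11}+r_{12},\qquad y=r_{11}+r_{21},\qquad c=r_{21}+r_{22}=r_{12}+r_{22}.
\]
Sort the pieces of a decomposition by whether they go from $x$ to $y$, from $x$ to $c$, from $c$ to $y$, or from $c$ to $c$.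
\item[(M4)] \emph{If moreover $r_{22}\le r_{11}$, then $x=y$.} With $r_{11}=r_{22}+t$ we get $x=t+r_{22}+r_{12}=t+c=t+r_{22}+r_{21}=y$.
\end{enumerate}

So a summand $c$ cancels if $r_{22}$ fits into $r_{11}$. When $c$ is small compared with $x$, the part $r_{22}\le c$ is small and $r_{11}$ is most of $x$. What remains is to show that small fits into large, and this depends on how $\Gamma$ lies in $\mathbb{R}^d$.

\subsection{Dense and discrete groups}

\begin{lemma}\label{lem:dense}
Let $\Gamma$ be dense in $\mathbb{R}^d$.
\begin{enumerate}
\item[(a)] If $u,v\in\mathcal{M}$ and $\operatorname{vol}(u)<\operatorname{vol}(v)$, then $u\le v$.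
\item[(b)] If $[X]=[Y]$, then $X\sim Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $X,Y$ represent $u,v$, and choose $\theta<1$ with $\operatorname{vol}(X)<\theta^d\operatorname{vol}(Y)$. Let $N_h$ be the number of cubes of the grid of side $h$ contained in members of $Y$, and $M_h$ the number of cubes of the grid of side $\theta h$ that meet the interior of a member of $X$, both counted member by member. Polytopes are Jordan measurable, so $h^dN_h\to\operatorname{vol}(Y)$ and $(\theta h)^dM_h\to\operatorname{vol}(X)$ as $h\to0$. Hence $M_h\le N_h$ for small $h$. Assign to each small cube its own large cube. The translations that carry the small cube into the large one form a cube of side $(1-\theta)h>0$, which contains an element of $\Gamma$ by density. Moving the parts of the members of $X$ along with the small cubes places them in members of $Y$ without overlap within a member, and $t$ is the class of what remains of $Y$.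

(b) Let $\mu=\operatorname{vol}(X)=\operatorname{vol}(Y)$. If $\mu=0$ both lists are empty. Let $\mu>0$, take $C$ from (M2), cut it into parts of volume at most $\mu/4$, and cancel them one at a time. Each step has the form $x+c=y+c$, where $x,y$ are the classes of $X,Y$ plus the parts not yet treated, so $\operatorname{vol}(x)\ge\mu$. In (M3), $\operatorname{vol}(r_{22})\le\mu/4$ and $\operatorname{vol}(r_{11})=\operatorname{vol}(x)-\operatorname{vol}(r_{12})\ge3\mu/4$. By (a), $r_{22}\le r_{11}$, and (M4) gives $x=y$.
\end{proof}

Recall that every closed subgroup of $\mathbb{R}^d$ has the form $V\oplus\mathbb{Z}w_1\oplus\dots\oplus\mathbb{Z}w_r$, with $V$ a linear subspace and $w_1,\dots,w_r$ linearly independent modulo $V$. A discrete subgroup is closed and has $V=0$.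

\begin{lemma}\label{lem:discrete}
Let $\Gamma\le\mathbb{R}^d$ be discrete. If $[X]=[Y]$, then $X\sim Y$.
\end{lemma}

\begin{proof}
Let $\Gamma=\mathbb{Z}w_1\oplus\dots\oplus\mathbb{Z}w_r$ and $D=\{\sum t_iw_i:0\le t_i\le1\}+W$, where $W$ is a linear complement of the span of the $w_i$. The translates of $D$ by $\Gamma$ tile $\mathbb{R}^d$, and a bounded set meets finitely many of them. Cutting $X$ along the tiles and moving the pieces into $D$ gives $X_D\sim X$ with $1_{X_D}=1_D\cdot\sum_{\gamma}1_X(\cdot+\gamma)$. The map $f\mapsto\sum_\gamma f(\cdot+\gamma)$ is linear and $\Gamma$-invariant, so $[X]=[Y]$ implies $1_{X_D}=1_{Y_D}$. Apply (M1).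
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dims}(b)]
The closure of $\Gamma\le\mathbb{R}$ is $\mathbb{R}$ or discrete. If $S,S'$ have equal length and Hadwiger invariants, then $[S]=[S']$ by Proposition~\ref{prop:line}, and $S\sim S'$ by Lemma~\ref{lem:dense} or \ref{lem:discrete}.
\end{proof}

\subsection{The mixed case in the plane}

\begin{lemma}\label{lem:structure}
Let $\Gamma\le\mathbb{R}^2$ be neither dense nor discrete. After a linear change of coordinates, $\Gamma=\Gamma_1$ or $\Gamma=\Gamma_1\oplus\mathbb{Z}e_2$, where $\Gamma_1$ is a dense subgroup of $\mathbb{R}e_1$.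
\end{lemma}

\begin{proof}
The closure of $\Gamma$ is $V$ or $V\oplus\mathbb{Z}w$ with $V$ a line. The cosets of $V$ are open in the closure, so $\Gamma_1=\Gamma\cap V$ is dense in $V$, and in the second case $\Gamma$ contains some $w'\in w+V$. Then $\Gamma=\Gamma_1\oplus\mathbb{Z}w'$. Take coordinates with $V=\mathbb{R}e_1$ and $w'=e_2$.
\end{proof}

For horizontal translations the volume is replaced by a function. For a multipolygon $X$ let $\lambda_X(y)=\int1_X(x,y)\,dx$ be the total length of the slice at height $y$. It is defined off finitely many heights, additive, and invariant under horizontal translations.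

\begin{lemma}\label{lem:compare}
Let $\Gamma_1$ be dense in $\mathbb{R}e_1$. Let $X,Y$ be multipolygons in a strip $\mathbb{R}\times[y_0,y_1]$ with $\lambda_X+\eta\le\lambda_Y$ on $(y_0,y_1)$ off finitely many heights, where $\eta>0$. Then $X\le Y$ with respect to $\Gamma_1$.
\end{lemma}

\begin{proof}
Triangulate all members and cut at the heights of all vertices. It suffices to treat one substrip. There $X$ and $Y$ consist of at most $n$ trapezoids each, of full height, whose lateral sides are graphs of affine functions $x=x(y)$ of slope at most $\beta$ in absolute value. The functions $\lambda_X,\lambda_Y$ are affine, so the inequality holds at all heights of the open substrip. Cut further into strips of height $h$ with $2n\beta h<\eta$. In such a strip a lateral side stays within horizontal distance $\beta h/2$ of its position at mid-height. So a trapezoid of length $\lambda$ at mid-height lies in a full-height rectangle of width $\lambda+\beta h$ and, if $\lambda>\beta h$, contains one of width $\lambda-\beta h$. With $\lambda_X,\lambda_Y$ evaluated at mid-height, the members of $X$ lie in rectangles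 of total width at most $\lambda_X+n\beta h$, and the members of $Y$ contain rectangles of total width at least $\lambda_Y-n\beta h$, which is larger. Lemma~\ref{lem:dense}(a) for $d=1$, applied to the two lists of bases, cuts the first rectangles vertically and moves the pieces by $\Gamma_1$ into the second without overlap. The parts of $X$ move with them.
\end{proof}

\begin{lemma}\label{lem:mixed}
Let $\Gamma\le\mathbb{R}^2$ be neither dense nor discrete. If $[X]=[Y]$, then $X\sim Y$.
\end{lemma}

\begin{proof}
Linear maps preserve the statement, so we use the coordinates of Lemma~\ref{lem:structure}.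

\emph{Reduction to $\Gamma_1$.} Let $\Gamma=\Gamma_1\oplus\mathbb{Z}e_2$. Cut at integer heights and move the pieces vertically into $\mathbb{R}\times[0,1]$, obtaining $\tilde X\sim X$ and $\tilde Y\sim Y$. The homomorphism $\Pi\to\Pi_{\Gamma_1}$, $f\mapsto\sum_n\big[(f\,1_{\mathbb{R}\times[n,n+1]})(\cdot+ne_2)\big]$, is invariant under $\Gamma_1$, and under $e_2$ by a shift of the index. It sends $1_X,1_Y$ to the classes of $\tilde X,\tilde Y$, which therefore agree in $\Pi_{\Gamma_1}$. So we may assume $\Gamma=\Gamma_1$.

\emph{Reduction to trapezoids.} Triangulate the members of $X$ and $Y$ and cut at the heights of all vertices. Multiplication by the indicator of a horizontal strip commutes with $\Gamma_1$, so the parts of $X$ and $Y$ in each strip have equal classes. We may thus assume that $X,Y$ are lists of trapezoids in $\mathbb{R}\times[y_0,y_1]$ with horizontal sides on $y=y_0$ and $y=y_1$, one of which may have length $0$. The function $\lambda=\lambda_X=\lambda_Y$ is affine on $(y_0,y_1)$. If it is $0$, both lists are empty. Otherwise it is positive on $(y_0,y_1)$, and either it is bounded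 below by some $m>0$ or it tends to $0$ at an endpoint.

\emph{Case 1: $\lambda\ge m>0$.} Multiply the identity in (M2) by the indicator of the strip. This gives $X+C\sim Y+C$ with $C$ in the strip. Cut each member of $C$ by vertical lines at distance $m/4$, so that each part $c$ has $\lambda_c\le m/4$, and cancel the parts one at a time. At each step $x+c=y+c$ with $\lambda_x\ge m$. In (M3), $\lambda_{r_{22}}\le m/4$ and $\lambda_{r_{11}}=\lambda_x-\lambda_{r_{12}}\ge3m/4$. Lemma~\ref{lem:compare} with $\eta=m/2$ gives $r_{22}\le r_{11}$, and (M4) gives $x=y$.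

\emph{Case 2: $\lambda(y_0^+)=0$.} (The case $\lambda(y_1^-)=0$ follows by the reflection $y\mapsto-y$.) Now there is no room near the bottom of the strip, and the comparison argument fails. But the configuration is rigid: all members are triangles with apex on $y=y_0$ and base on $y=y_1$. Fix a set $R$ of representatives of the line $y=y_0$ modulo $\Gamma_1$, and translate each triangle so that its apex lies in $R$. This gives $X'\sim X$ and $Y'\sim Y$. Let $f=1_{X'}-1_{Y'}=\sum_{p\in R}f_p$, where $f_p$ collects the triangles with apex $p$. Let $p\in R$ and let $L$ be a non-horizontal line through $p$. The homomorphism $h\mapsto\sum_{\gamma\in\Gamma_1}\delta_h(p+\gamma,L+\gamma)$ is $\Gamma_1$-invariant, so it vanishes on $f$. By \eqref{eq:deltapolygon} a triangle contributes only at its vertices, its only vertex at height $y_0$ is the apex, and apexes lie in $R$. So only $\gamma=0$ and only the triangles with apex $p$ contribute, and $\delta_{f_p}(p,L)=0$. An edge of such a triangle on $L$ runs from $p$ to the top of the strip. Hence the jump of $f_p$ across $L$ is constant on the part of $L$ in the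 strip, zero outside, and the constant is $\pm\delta_{f_p}(p,L)=0$. No other line carries an edge of these triangles inside the open strip. By Lemma~\ref{lem:nojump}, $f_p=0$. Thus $1_{X'}=1_{Y'}$, and (M1) gives $X\sim X'\sim Y'\sim Y$.
\end{proof}

Lemmas \ref{lem:dense}, \ref{lem:discrete} and \ref{lem:mixed} cover all subgroups of $\mathbb{R}^2$. This proves Theorem~\ref{thm:plane}(i).

\section{The kernel of the Hadwiger invariants in the plane}\label{sec:homology}

Let $\Gamma\le\mathbb{R}^2$. We show that the map $\rho$ of Lemma~\ref{lem:rho} is injective and that its image is the common kernel of the Hadwiger invariants. Proposition~\ref{prop:F} comes close to injectivity. A form $B$ as in that proposition induces a homomorphism $\bar B:N(\Gamma)\to A$, and $F\circ\rho=2\bar B$, as one sees on generators. For $A=N(\Gamma)$ and $B(v,w)=v\wedge w$ this shows that $\rho(x)=0$ implies $2x=0$. But $N(\Gamma)$ may contain elements of order $2$ (Section~\ref{sec:groups}), and on their images every such $F$ vanishes. To remove the factor $2$, and to find the image, we resolve $\Pi$ by modules whose homology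 is known.

\subsection{The incidence graph}

Consider the graph whose vertices are the points and the lines and whose edges are the incidences. A convex polygon gives a cycle in this graph: vertex, edge line, next vertex, and so on. The next lemma says that $\delta$ identifies $\Pi$ with the group of cycles. Write $(x)$ and $(\ell)$ for the basis elements of $\mathbb{Z}[\mathcal{P}]$ and $\mathbb{Z}[\mathcal{L}]$.

\begin{lemma}\label{lem:exact}
With $\partial(x,\ell)=(x)-(\ell)$ and $\epsilon(x)=\epsilon(\ell)=1$, the following sequence of $\Gamma$-modules is exact: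
\[
0\to\Pi\xrightarrow{\ \delta\ }\mathbb{Z}[\mathcal{I}]\xrightarrow{\ \partial\ }\mathbb{Z}[\mathcal{P}]\oplus\mathbb{Z}[\mathcal{L}]\xrightarrow{\ \epsilon\ }\mathbb{Z}\to0 .
\]
\end{lemma}

\begin{proof}
All maps commute with $\Gamma$, which acts trivially on $\mathbb{Z}$. The maps $\partial,\epsilon$ form the augmented chain complex of the graph. The graph is connected, since every line contains a point and any two points lie on a line; so the sequence is exact at the two right-hand places. The map $\delta$ is injective by Lemma~\ref{lem:nojump}. We have $\partial s(p,q)=(q)-(p)$, so $\partial\delta=0$ by \eqref{eq:deltatri}.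

Let $z\in\ker\partial$. The coefficient of $(\ell)$ in $\partial z$ vanishes, so the coefficients of $z$ along each line have sum $0$, and $z=\sum_in_is(p_i,q_i)$. Then $\sum_in_i\big((q_i)-(p_i)\big)=\partial z=0$ in $\mathbb{Z}[\mathcal{P}]$. Fix a point $o$, let $\varphi:\mathbb{Z}[\mathcal{P}]\to\mathbb{Z}[\mathcal{I}]$ be the homomorphism $(x)\mapsto s(o,x)$, and let $f=\sum_in_i\Delta(o,p_i,q_i)$. By \eqref{eq:deltatri},
\[
z-\delta_f=\sum_in_i\big(s(o,q_i)-s(o,p_i)\big)=\varphi\Big(\sum_in_i\big((q_i)-(p_i)\big)\Big)=0.\qedhere
\]
\end{proof}

\subsection{Group homology in low degrees}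

Let $G$ be an abelian group, written additively, and $M$ a $G$-module. The homology $H_n(G,M)$ is computed by the bar complex $C_n(G,M)=\mathbb{Z}[G^n]\otimes M$, with generators $[v_1|\cdots|v_n]\otimes m$ and differential
\begin{multline*}
D([v_1|\cdots|v_n]\otimes m)=[v_2|\cdots|v_n]\otimes v_1m\\
+\sum_{i=1}^{n-1}(-1)^i[v_1|\cdots|v_i+v_{i+1}|\cdots|v_n]\otimes m+(-1)^n[v_1|\cdots|v_{n-1}]\otimes m .
\end{multline*}
Thus $D([v]\otimes m)=vm-m$ and $D([v|w]\otimes m)=[w]\otimes vm-[v+w]\otimes m+[v]\otimes m$, and $H_0(G,M)=M_G$ is the group of coinvariants. We use the following standard facts.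
\begin{enumerate}
\item[(H1)] A short exact sequence $0\to M'\to M\to M''\to0$ gives a long exact sequence in homology. The connecting map $H_n(G,M'')\to H_{n-1}(G,M')$ lifts a cycle to $C_n(G,M)$ and applies $D$.
\item[(H2)] Homology commutes with direct sums. If $G$ acts freely on a set $E$, then $\mathbb{Z}[E]$ is a free module and $H_n(G,\mathbb{Z}[E])=0$ for $n\ge1$.
\item[(H3)] (Shapiro's lemma.) If $G$ acts transitively on $O$ with stabilizer $G_0$, and $o\in O$, then $[v_1|\cdots|v_n]\mapsto[v_1|\cdots|v_n]\otimes(o)$ induces an isomorphism $H_n(G_0,\mathbb{Z})\to H_n(G,\mathbb{Z}[O])$. Its composite with the map induced by $\epsilon:\mathbb{Z}[O]\to\mathbb{Z}$ is the map induced by the inclusion $G_0\subseteq G$.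
\item[(H4)] $H_1(G,\mathbb{Z})=G$ via $[v]\mapsto v$, and $\Lambda^2G\cong H_2(G,\mathbb{Z})$ via $v\wedge w\mapsto[v|w]-[w|v]$, naturally in $G$; see \cite[Ch.~V, \S6]{Brown}.
\end{enumerate}

Let $K=\ker\epsilon=\operatorname{im}\partial$. Lemma~\ref{lem:exact} splits into
\[
0\to\Pi\to\mathbb{Z}[\mathcal{I}]\to K\to0,\qquad 0\to K\to\mathbb{Z}[\mathcal{P}]\oplus\mathbb{Z}[\mathcal{L}]\to\mathbb{Z}\to0 .
\]
By (H2) the modules $\mathbb{Z}[\mathcal{I}]$ and $\mathbb{Z}[\mathcal{P}]$ have no homology in positive degree. The module $\mathbb{Z}[\mathcal{L}]$ is the direct sum of the $\mathbb{Z}[O]$ over the orbits $O$ of lines; the lines of $O$ have a common direction $U_O$ and stabilizer $\Gamma\cap U_O$. By (H1)--(H4) we obtain exact sequences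
\begin{gather}
0\to H_1(\Gamma,K)\xrightarrow{\ \partial_1\ }\Pi_\Gamma\xrightarrow{\ \delta\ }\mathbb{Z}[\mathcal{I}]_\Gamma,\label{eq:les1}\\
\bigoplus_O\Lambda^2(\Gamma\cap U_O)\to\Lambda^2\Gamma\xrightarrow{\ \partial_2\ }H_1(\Gamma,K)\xrightarrow{\ \kappa\ }\bigoplus_O(\Gamma\cap U_O),\label{eq:les2}
\end{gather}
where the first map in \eqref{eq:les2} is induced by the inclusions. Every direction occurs as some $U_O$, so $\partial_2$ induces an isomorphism from $N(\Gamma)$ onto $\ker\kappa$. It remains to recognize the last map of \eqref{eq:les1} as the invariants of rank $0$, the map $\kappa$ as the invariants of rank $1$, and $\partial_1\partial_2$ as $-\rho$.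

\subsection{Proof of Theorem~\ref{thm:plane}(ii)}

\emph{Rank $0$.} The group $\mathbb{Z}[\mathcal{I}]_\Gamma$ is free on the orbits of incidences. The coefficient of the image of $[f]$ at the orbit of $(x,\ell)$ is $\sum_\gamma\delta_f(x+\gamma,\ell+\gamma)$. By \eqref{eq:planeweights} this is $\pm H_\Phi(f,\Gamma)$ for a $0$-flag with $V_0=\{x\}$, $V_1=\ell$, since distinct $\gamma$ give distinct translates of a $0$-flag. By \eqref{eq:les1}, the invariants of rank $0$ of $[f]$ vanish if and only if $[f]=\partial_1\xi$ for some $\xi\in H_1(\Gamma,K)$, and $\xi$ is then unique.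

\emph{Rank $1$.} Let $[f]=\partial_1\xi$. Since $\delta_f$ is $0$ in the coinvariants,
\[
\delta_f=\sum_in_i\big((x_i+\gamma_i,\ell_i+\gamma_i)-(x_i,\ell_i)\big)=D\Big(\sum_in_i[\gamma_i]\otimes(x_i,\ell_i)\Big)
\]
with $\gamma_i\in\Gamma$. Applying $\partial$ to the coefficients gives the chain $\sum_in_i[\gamma_i]\otimes\big((x_i)-(\ell_i)\big)$ in $C_1(\Gamma,K)$. It is a cycle because $\partial\delta_f=0$, and by (H1) $\partial_1$ sends its class to $[f]$, so it represents $\xi$. Its component in $C_1(\Gamma,\mathbb{Z}[O])$ is the cycle $-\sum_{\ell_i\in O}n_i[\gamma_i]\otimes(\ell_i)$. To find the element of $\Gamma\cap U_O$ that corresponds to it under (H3), apply $\epsilon$: the composite $\Gamma\cap U_O\cong H_1(\Gamma,\mathbb{Z}[O])\to H_1(\Gamma,\mathbb{Z})=\Gamma$ is the inclusion. So the $O$-component of $\kappa(\xi)$ is $-g_O$, where $g_O=\sum_{\ell_i\in O}n_i\gamma_i$, and in particular $g_O\in U_O$.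

Let $e$ be a unit vector of $U_O$ and orient the lines of $O$ by $e$. For each such line, $\int_\ell j_\ell=\sum_x\delta_f(x,\ell)\,(x\cdot e)$: both sides are linear in $j_\ell$, and for the indicator of a segment from $p$ to $q$ in the direction of $e$ both equal $(q-p)\cdot e$. The distinct translates of a $1$-flag $\Phi$ with $V_1\in O$ correspond to the lines of $O$. Hence, by \eqref{eq:planeweights},
\[
\pm H_\Phi(f,\Gamma)=\sum_{\ell\in O}\sum_{x\in\ell}\delta_f(x,\ell)\,(x\cdot e)=\sum_{\ell_i\in O}n_i\big((x_i+\gamma_i)\cdot e-x_i\cdot e\big)=g_O\cdot e .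
\]
As $g_O$ is a multiple of $e$, this vanishes if and only if $g_O=0$. So the invariants of rank $1$ vanish if and only if $\kappa(\xi)=0$.

Therefore the common kernel of the Hadwiger invariants is $\partial_1(\ker\kappa)$, and $\partial_1\partial_2$ induces an isomorphism from $N(\Gamma)$ onto it.

\emph{The map $\partial_1\partial_2$.} Let $v,w\in\Gamma$ and let $p$ be any point. Lift the cycle $[v|w]-[w|v]$ to $([v|w]-[w|v])\otimes(p)$. Under $D$ the terms with $[v+w]$ cancel, and we get
\[
[w]\otimes\big((p+v)-(p)\big)-[v]\otimes\big((p+w)-(p)\big)\in C_1(\Gamma,K),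
\]
which represents $\partial_2(v\wedge w)$. Since $\partial s(x,y)=(y)-(x)$, it lifts to $[w]\otimes s(p,p+v)-[v]\otimes s(p,p+w)$, and $D$ of this lift is
\[
s(p+w,p+v+w)-s(p,p+v)-s(p+v,p+v+w)+s(p,p+w)=-\delta_{\chi(p;v,w)}
\]
by \eqref{eq:deltapar}. Hence $\partial_1\partial_2(v\wedge w)=-[\chi(p;v,w)]$. With $p=0$ this says $\rho=-\partial_1\partial_2$. Together with $\operatorname{vol}\circ\rho=\det$ from Lemma~\ref{lem:rho}, this proves (ii). \qed

\subsection{Proof of Theorem~\ref{thm:plane}(iii)}

Let $\det$ be injective on $N(\Gamma)$, and let $S,S'$ have equal area and Hadwiger invariants. By (ii), $[S]-[S']=\rho(x)$ with $\det x=\operatorname{vol}(S)-\operatorname{vol}(S')=0$. So $x=0$, and $S,S'$ are equidecomposable by (i).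

Conversely, let $0\ne x\in N(\Gamma)$ with $\det x=0$. Write $x$ as a sum of products $v\wedge w$, drop the parallel pairs, and use antisymmetry to get $x=\sum_iv_i\wedge w_i-\sum_jv'_j\wedge w'_j$ with all determinants positive. The sums are not both empty because $x\ne0$, and so neither is empty because $\det x=0$. Let $S$ be a union of disjoint $\Gamma$-translates of the $P(v_i,w_i)$, and $S'$ the same for the $P(v'_j,w'_j)$; large multiples of one nonzero vector of $\Gamma$ separate the parallelograms. The areas agree, and all Hadwiger invariants vanish by Lemma~\ref{lem:parallelotope} and additivity. But $[S]-[S']=\rho(x)\ne0$ by (ii), so $S$ and $S'$ are not equidecomposable. \qed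

\section{Which groups in the plane}\label{sec:groups}

An element of $N(\Gamma)$ of the form $v\wedge w$ with determinant $0$ is itself $0$. So $\det$ is injective whenever every element of $N(\Gamma)$ is a single product. This is what happens in all cases of Corollary~\ref{cor:suffice}.

\begin{proof}[Proof of Corollary~\ref{cor:suffice}]
By Theorem~\ref{thm:plane}(iii) it suffices to show that every element of $N(\Gamma)$ has the form $v\wedge w$.

\emph{Rank at most $3$.} An element of $\Lambda^2\Gamma$ involves finitely many vectors, so it comes from $\Lambda^2\Gamma_0$ with $\Gamma_0\le\Gamma$ finitely generated. As $\Gamma_0$ is torsion-free, $\Gamma_0\cong\mathbb{Z}^r$ with $r\le3$. For $r\le1$, $\Lambda^2\mathbb{Z}^r=0$. For $r=2$ every element is $(mv_1)\wedge v_2$. For $r=3$, the map sending $v\wedge w$ to the functional $u\mapsto\det(v,w,u)$ is an isomorphism from $\Lambda^2\mathbb{Z}^3$ to $\operatorname{Hom}(\mathbb{Z}^3,\mathbb{Z})$, since it takes the basis to the dual basis up to order and signs. Every functional is $m\phi$ with $\phi$ surjective. Let $v,w$ be a basis of $\ker\phi$ and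 $\phi(u)=1$. Then $v,w,u$ is a basis of $\mathbb{Z}^3$, so $\det(v,w,u)=\pm1$ and $\det(v,w,\cdot)=\pm\phi$. Thus $m\phi$ corresponds to $(\pm mv)\wedge w$.

\emph{Non-dense groups.} A discrete group has rank at most $2$. Otherwise use Lemma~\ref{lem:structure}. If $\Gamma=\Gamma_1$, then $N(\Gamma)=0$. If $\Gamma=\Gamma_1\oplus\mathbb{Z}e_2$, then $N(\Gamma)$ is generated by the products $\gamma\wedge e_2$, $\gamma\in\Gamma_1$, and these form a subgroup.

\emph{The group $\mathbb{K}^2$.} Put $\{x,y\}=xe_1\wedge ye_2\in N(\Gamma)$ for $x,y\in\mathbb{K}$. Products of two multiples of $e_1$, or of $e_2$, vanish in $N(\Gamma)$, so $(x_1,x_2)\wedge(y_1,y_2)=\{x_1,y_2\}-\{y_1,x_2\}$, and the symbols generate. For $x,t\in\mathbb{K}$ the vectors $(x,xt)$ and $(1,t)$ are parallel and lie in $\mathbb{K}^2$; here we use that $\mathbb{K}$ contains $1$ and is closed under multiplication. Their product is $\{x,t\}-\{1,xt\}=0$. Since $\{1,y\}$ is additive in $y$, every element of $N(\Gamma)$ is $e_1\wedge ye_2$ for some $y\in\mathbb{K}$.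

Finally, $\Gamma_*$ has rank $4$ and the invariants do not suffice for it.
\end{proof}

In rank $4$ the Pl\"ucker identity leaves room for elements that are not products, as in Remark~\ref{rem:Nstar}. To produce torsion we choose a group with two pairs of parallel vectors whose products add up to twice an element of $\Lambda^2\Gamma$.

\begin{proof}[Proof of Corollary~\ref{cor:torsion}]
Let $t=\sqrt2$, $s=\sqrt3$, and
\[
f_1=(1,0),\qquad f_2=(t,0),\qquad f_3=(-\tfrac12,\tfrac12),\qquad f_4=(\tfrac t2,\tfrac s2).
\]
An integer relation $\sum x_if_i=0$ gives $x_3+x_4s=0$ in the second coordinate, so $x_3=x_4=0$, and then $x_1+x_2t=0$, so $x_1=x_2=0$. Let $\Gamma$ be the group with basis $f_1,\dots,f_4$, and write $f_{ij}=f_i\wedge f_j$. The determinants of $f_{12},f_{13},f_{14},f_{23},f_{24},f_{34}$ are $0,\ \frac12,\ \frac s2,\ \frac t2,\ \frac{st}2,\ -\frac{s+t}4$. Hence for $x,y\in\Gamma$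
\[
\det(x,y)=\tfrac12p_{13}+\tfrac s4(2p_{14}-p_{34})+\tfrac t4(2p_{23}-p_{34})+\tfrac{st}2p_{24}.
\]
The numbers $1,s,t,st$ are linearly independent over $\mathbb{Q}$, so $x,y$ are parallel if and only if $p_{13}=p_{24}=0$ and $2p_{14}=2p_{23}=p_{34}$. Then \eqref{eq:plucker} reads $p_{34}(p_{12}+p_{34}/4)=0$. If $p_{34}=0$, then $x\wedge y=p_{12}f_{12}$. Otherwise $p_{34}=-4p_{12}$ and $p_{14}=p_{23}=-2p_{12}$, so $x\wedge y=-p_{12}\,c\wedge c'$, where $c=f_1+2f_3=(0,1)$, $c'=-f_2+2f_4=(0,s)$ and
\[
c\wedge c'=-f_{12}+2f_{14}+2f_{23}+4f_{34}.
\]
Both $f_1,f_2$ and $c,c'$ are parallel pairs, so $N(\Gamma)=\Lambda^2\Gamma/(\mathbb{Z}f_{12}+\mathbb{Z}\,c\wedge c')$. Let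
\[
y_0=f_{14}+f_{23}+2f_{34}.
\]
Then $2y_0=f_{12}+c\wedge c'$, while $y_0\notin\mathbb{Z}f_{12}+\mathbb{Z}\,c\wedge c'$ because all elements of this subgroup have even $f_{14}$-coefficient. So $y_0$ has order exactly $2$ in $N(\Gamma)$, and $\det y_0=\frac s2+\frac t2-\frac{s+t}2=0$.

Let $S$ be a disjoint union of $\Gamma$-translates of $P(f_1,f_4)$ and $P(f_2,f_3)$, and $S'$ a disjoint union of two $\Gamma$-translates of $P(f_3,f_4)$. Since $\det f_{14}>0$, $\det f_{23}>0$ and $\det f_{34}<0$, we have $[S]-[S']=\rho(y_0)$. The areas agree, and the Hadwiger invariants vanish by Lemma~\ref{lem:parallelotope}. By Theorem~\ref{thm:plane}(ii), $\rho(y_0)\ne0$, so $S$ and $S'$ are not equidecomposable. But $2[S]-2[S']=\rho(2y_0)=0$, so by Theorem~\ref{thm:plane}(i) the union of two disjoint $\Gamma$-translates of $S$ is equidecomposable with the union of two disjoint $\Gamma$-translates of $S'$. An additive $\Gamma$-invariant $J$ therefore satisfies $2J(S)=2J(S')$, and $J(S)=J(S')$ if its values lie in a torsion-free group.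
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brown} K.~S.~Brown, \emph{Cohomology of Groups}.

\bibitem{GL} S.~Grepstad and N.~Lev, \emph{Sets of bounded discrepancy for multi-dimensional irrational rotation}, arXiv:1404.0165 (2014).

\end{thebibliography}
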